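\title{The $\omega$th level of a locally Lindel\"of scattered P-space}

\begin{abstract}
We prove that in a locally Lindel\"of scattered Hausdorff P-space every point of Cantor--Bendixson rank $\omega$ lies in the closure of at most $\omega_2$ points of finite rank, and that $\omega_2$ cannot be lowered to $\omega_1$. A matching construction shows that, for infinite cardinals $\kappa=\kappa^{\omega_1}$ and $\lambda$, there is such a space with all finite levels of size $\kappa$ and top level $\omega$ of size $\lambda$ if and only if $\lambda\le\kappa^{\omega_2}$. In particular, $\langle 2^{\omega_1}\rangle_\omega{}^\frown\langle(2^{\omega_1})^+\rangle$ is the cardinal sequence of such a space exactly when $2^{\omega_1}<2^{\omega_2}$, so this statement is independent of ZFC.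
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection*{Levels and cardinal sequences}
Let $X$ be a topological space. Remove its isolated points, then the isolated points of what remains, and continue transfinitely. The set removed at step $\alpha$ is the \emph{$\alpha$th Cantor--Bendixson level}
\[
I_\alpha(X)=\text{the set of isolated points of the subspace } X\setminus\textstyle\bigcup_{\beta<\alpha}I_\beta(X).
\]
The space is \emph{scattered} if the process exhausts it, that is, if $X=\bigcup_{\beta<\alpha}I_\beta(X)$ for some ordinal $\alpha$. The levels are pairwise disjoint, so each point $p$ of a scattered space has a \emph{rank} $\operatorname{rk}(p)$, the unique $\alpha$ with $p\in I_\alpha(X)$. The \emph{cardinal sequence} of a scattered space records the sizes of the levels up to the first finite one: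
\[
\mathrm{CS}(X)=\langle |I_\alpha(X)|:\alpha<\delta\rangle,\qquad \delta=\text{the least ordinal $\gamma$ such that $I_\gamma(X)$ is finite.}
\]

A space is \emph{Lindel\"of} if every open cover has a countable subcover, \emph{locally Lindel\"of} if every point has a Lindel\"of neighborhood, and a \emph{P-space} if the intersection of every countable family of open sets is open. An \emph{LLSP space} is a locally Lindel\"of, scattered, Hausdorff P-space, and $\mathcal C_P(\alpha)$ is the class of cardinal sequences of length $\alpha$ of LLSP spaces. We write $\langle\kappa\rangle_\alpha$ for the constant sequence of length $\alpha$ with value $\kappa$, and ${}^\frown$ for concatenation.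

The Lindel\"of property and the P-property fit together as compactness fits with the closure of a topology under finite intersections: a countable subcover can be combined with a countable intersection of neighborhoods. The counterpart of a convergent sequence is the following space.

\begin{example}\label{ex:A1}
Let $A_1=\omega_1\cup\{\infty\}$, where the points of $\omega_1$ are isolated and the neighborhoods of $\infty$ are the sets that contain $\infty$ and have countable complement. A countable intersection of co-countable sets is co-countable, so $A_1$ is a P-space. It is Lindel\"of, since a member of a cover that contains $\infty$ misses only countably many points, and it is Hausdorff, since $\{\xi\}$ and its complement are open for $\xi<\omega_1$. Here $I_0=\omega_1$ and $I_1=\{\infty\}$, so $\mathrm{CS}(A_1)=\langle\omega_1\rangle$. The point $\infty$ lies in the closure of every uncountable subset of $\omega_1$ and of no countable one.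
\end{example}

\subsection*{The problem}
It is known to be consistent with ZFC that $2^{\omega_1}=\omega_2$ and $\langle\omega_2\rangle_\omega{}^\frown\langle\omega_3\rangle\in\mathcal C_P(\omega+1)$. The following question comes from the paper of Mart\'inez and Soukup \cite{MS}.

\begin{quote}
Is it provable in ZFC that $\langle 2^{\omega_1}\rangle_\omega{}^\frown\langle(2^{\omega_1})^+\rangle\in\mathcal C_P(\omega+1)$?
\end{quote}

Two elementary bounds show what is at stake. Every point of successor rank sees the level below it as $\infty$ sees $\omega_1$ in Example~\ref{ex:A1}, and this gives $|I_{\alpha+1}(X)|\le|I_\alpha(X)|^{\omega_1}$ (Proposition~\ref{prop:succ}). So if $\kappa=\kappa^{\omega_1}$ and $|I_0(X)|\le\kappa$, then all finite levels have size at most $\kappa$, and $\omega$ is the first level at which the width could exceed $\kappa$. The least infinite cardinal with $\kappa=\kappa^{\omega_1}$ is $2^{\omega_1}$, because $(2^{\omega_1})^{\omega_1}=2^{\omega_1}$ and $\kappa^{\omega_1}\ge2^{\omega_1}$ for all $\kappa\ge 2$. The question thus asks for the smallest possible jump, at the first possible level, for the smallest such width.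

If points of rank $\omega$ were also approximated by $\omega_1$ points from below, we would get $|I_\omega(X)|\le\kappa^{\omega_1}=\kappa$, and a jump would be impossible; the consistency result rules this out. The other elementary bound, $|I_\omega(X)|\le2^{|I_0(X)|}$ (Corollary~\ref{cor:trivial}), always leaves room for $\kappa^+$ points, and one might guess that the jump can always be realized. The true bound $\kappa^{\omega_2}$ lies between $\kappa^{\omega_1}$ and $2^\kappa$, and whether it exceeds $\kappa$ depends on cardinal arithmetic.

\subsection*{Results}
All theorems below are proved in ZFC. We write $I_{<\alpha}(X)=\bigcup_{\beta<\alpha}I_\beta(X)$.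

\begin{theorem}\label{thm:main}
$\langle 2^{\omega_1}\rangle_\omega{}^\frown\langle(2^{\omega_1})^+\rangle\in\mathcal C_P(\omega+1)$ if and only if $2^{\omega_1}<2^{\omega_2}$.
\end{theorem}

\begin{corollary}\label{cor:indep}
If ZFC is consistent, then the statement $\langle 2^{\omega_1}\rangle_\omega{}^\frown\langle(2^{\omega_1})^+\rangle\in\mathcal C_P(\omega+1)$ is not a theorem of ZFC, and neither is its negation.
\end{corollary}

So the answer to the question is no. Theorem~\ref{thm:main} follows from an upper bound and a construction that meets it.

\begin{theorem}\label{thm:A}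
If $X$ is an LLSP space and $x\in I_\omega(X)$, then $x\in\overline S$ for some $S\subset I_{<\omega}(X)$ with $|S|\le\omega_2$. Consequently $|I_\omega(X)|\le|I_{<\omega}(X)|^{\omega_2}$ whenever $|I_{<\omega}(X)|\ge2$.
\end{theorem}

\begin{theorem}\label{thm:B}
If $\kappa=\kappa^{\omega_1}$ is an infinite cardinal and $\omega\le\lambda\le\kappa^{\omega_2}$, then $\langle\kappa\rangle_\omega{}^\frown\langle\lambda\rangle\in\mathcal C_P(\omega+1)$.
\end{theorem}

\begin{theorem}\label{thm:C}
If $\kappa=\kappa^{\omega_1}$ is infinite and $\lambda$ is infinite, then $\langle\kappa\rangle_\omega{}^\frown\langle\lambda\rangle\in\mathcal C_P(\omega+1)$ if and only if $\lambda\le\kappa^{\omega_2}$. The cardinal $\omega_2$ in Theorem~\ref{thm:A} is optimal: there are an LLSP space $X$ and a point $x\in I_\omega(X)$ that lies in the closure of no set $S\subset I_{<\omega}(X)$ with $|S|\le\omega_1$.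
\end{theorem}

One fact drives both the bound and the construction: an increasing $\omega_2$-sequence of Lindel\"of clopen sets of bounded finite rank is eventually constant (Lemma~\ref{lem:stab}). In Section~\ref{sec:upper} it yields Theorem~\ref{thm:A}. In Section~\ref{sec:chain} we build a strictly increasing $\omega_2$-sequence of Lindel\"of clopen sets whose ranks are finite but, necessarily, unbounded; a point placed at the end of this sequence has rank $\omega$. In Section~\ref{sec:tree} we copy the sequence along the branches of a tree with $\kappa$ nodes and $\kappa^{\omega_2}$ branches.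

\subsection*{Conventions}
The symbol $\subset$ allows equality, and an \emph{increasing} sequence of sets is increasing in the weak sense. ``Countable'' includes finite. We use that $\omega_1$ and $\omega_2$ are regular: a countable subset of $\omega_1$ is bounded in $\omega_1$, and a subset of $\omega_2$ of size at most $\omega_1$ is bounded in $\omega_2$. Every limit ordinal below $\omega_2$ has cofinality $\omega$ or $\omega_1$. We put $I_{\le\alpha}(X)=I_{<\alpha+1}(X)$ and omit $X$ when it is clear.

\section{Ranks, Lindel\"of clopen sets, and cones}\label{sec:prelim}

The first two parts of the next lemma hold in every space; we will use them to prove that the spaces we construct are scattered.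

\begin{lemma}\label{lem:rank}
Let $X$ be a space, $\alpha$ an ordinal and $p\in X$.
\begin{enumerate}
\item[(a)] If $O\subset X$ is open, then $I_\alpha(O)=I_\alpha(X)\cap O$.
\item[(b)] $p\in I_{\le\alpha}(X)$ if and only if there is an open set $O\ni p$ with $O\setminus\{p\}\subset I_{<\alpha}(X)$.
\item[(c)] If $X$ is scattered and $\alpha\le\operatorname{rk}(p)$, then every open set containing $p$ contains a point of rank $\alpha$. In particular, $I_0(X)$ is dense.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) By induction, $O\setminus I_{<\alpha}(O)=O\cap(X\setminus I_{<\alpha}(X))$. This is an open subspace of $X\setminus I_{<\alpha}(X)$, so a point of it is isolated in the one space if and only if it is isolated in the other.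

(b) If $p\in I_\beta$ with $\beta\le\alpha$, there is an open $O$ with $O\setminus I_{<\beta}=\{p\}$, and then $O\setminus\{p\}\subset I_{<\beta}\subset I_{<\alpha}$. Conversely, if $O\setminus\{p\}\subset I_{<\alpha}$, then either $p\in I_{<\alpha}$ or $p$ is isolated in $X\setminus I_{<\alpha}$.

(c) Let $O\ni p$ be open and let $q$ have the least rank among the points of $O\setminus I_{<\alpha}$. By (b) there is an open $O'$ with $q\in O'\subset O$ and $O'\setminus\{q\}\subset I_{<\operatorname{rk}(q)}$. By the minimality of $\operatorname{rk}(q)$, we have $O'\setminus\{q\}\subset I_{<\alpha}$. By (b) again $\operatorname{rk}(q)\le\alpha$, so $\operatorname{rk}(q)=\alpha$.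
\end{proof}

Recall that closed subspaces and countable unions of Lindel\"of spaces are Lindel\"of.

\begin{lemma}\label{lem:P}
Let $X$ be a Hausdorff P-space.
\begin{enumerate}
\item[(a)] Every Lindel\"of subset of $X$ is closed. In particular, every countable subset is closed.
\item[(b)] Countable unions, finite intersections and differences of Lindel\"of clopen sets are Lindel\"of clopen sets.
\item[(c)] If $X$ is locally Lindel\"of, every point has a neighborhood base of Lindel\"of clopen sets.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $L$ be Lindel\"of and $p\notin L$. For $q\in L$ take disjoint open sets $O_q\ni q$ and $V_q\ni p$. Countably many sets $O_{q_n}$ cover $L$. Then $O=\bigcup_nO_{q_n}\supset L$ and $V=\bigcap_nV_{q_n}\ni p$ are disjoint, and $V$ is open because $X$ is a P-space. So $p\notin\overline L$.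

(b) In a P-space countable unions of closed sets are closed, which handles unions. An intersection or difference of Lindel\"of clopen sets is a clopen subset of a Lindel\"of set.

(c) Let $p\in O$ with $O$ open, and let $L$ be a Lindel\"of neighborhood of $p$; it is closed by (a). The subspace $L$ is a Hausdorff P-space, and it is regular: a closed set $F\subset L$ is Lindel\"of, and the proof of (a) separates $F$ from any point outside $F$ by disjoint open sets. Put $O_0=O\cap\operatorname{int}L$ and choose sets $O_n\ni p$, open in $L$, with $\overline{O_{n+1}}\subset O_n$. Then $C=\bigcap_nO_n=\bigcap_n\overline{O_n}$ is open in $L$ by the first expression and closed by the second. Since $C\subset\operatorname{int}L$, it is open in $X$. As a closed subset of $L$ it is Lindel\"of, and $p\in C\subset O$.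
\end{proof}

In an LLSP space we can ask that a Lindel\"of clopen neighborhood of $p$ contain, apart from $p$, only points of smaller rank.

\begin{definition}
Let $X$ be an LLSP space. A \emph{cone with top $p$} is a Lindel\"of clopen set $U\ni p$ such that $U\setminus\{p\}\subset I_{<\operatorname{rk}(p)}$.
\end{definition}

By Lemmas~\ref{lem:rank}(b) and \ref{lem:P}(c), the cones with top $p$ form a neighborhood base at $p$. A cone whose top has rank at most $\alpha$ is contained in $I_{\le\alpha}$ and has at most one point of rank $\alpha$. Two consequences are used throughout.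

\begin{lemma}\label{lem:cones}
Let $X$ be an LLSP space.
\begin{enumerate}
\item[(a)] \emph{(Top levels are countable.)} If $E\subset I_{\le\alpha}$ is Lindel\"of, then $E\cap I_\alpha$ is countable.
\item[(b)] \emph{(Splitting.)} If $L\subset I_{<\omega}$ is Lindel\"of and clopen, then $L$ is the union of pairwise disjoint Lindel\"of clopen sets $L^k$ $(k<\omega)$ with $L^k\subset I_{\le k}$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Cover $E$ by cones with tops in $E$ and take a countable subcover. Each of these cones has at most one point of rank $\alpha$.

(b) Cover $L$ by cones contained in $L$ and take a countable subcover $\mathcal U$. Let $E_k$ be the union of the members of $\mathcal U$ whose top has rank at most $k$. By Lemma~\ref{lem:P}(b) the sets $E_k$ are Lindel\"of clopen; they increase with $k$, satisfy $E_k\subset I_{\le k}$, and have union $L$ because every top has finite rank. Put $L^0=E_0$ and $L^k=E_k\setminus E_{k-1}$ for $k\ge1$.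
\end{proof}

\section{Counting points by the sets that approximate them}\label{sec:count}

Every upper bound in this paper comes from one observation: a point is determined by any subset of its cone that accumulates at it.

\begin{lemma}\label{lem:count}
Let $X$ be an LLSP space, $D\subset X$, $\alpha$ an ordinal and $\mu\ge1$ a cardinal. If every $x\in I_\alpha$ lies in the closure of a subset of $D$ of size at most $\mu$, then $|I_\alpha|\le|D|^\mu$.
\end{lemma}

\begin{proof}
For $x\in I_\alpha$ fix a cone $U(x)$ with top $x$ and a set $S\subset D$ with $|S|\le\mu$ and $x\in\overline S$, and put $S_x=S\cap U(x)$. Since $U(x)$ is open, $x\in\overline{S_x}$; in particular $S_x\ne\emptyset$. If $S_x=S_y$, then $x\in\overline{S_y}\subset U(y)$ because $U(y)$ is closed, and $U(y)\cap I_\alpha=\{y\}$ gives $x=y$. So $x\mapsto S_x$ is injective. Each nonempty subset of $D$ of size at most $\mu$ is the range of a function $\mu\to D$, and there are $|D|^\mu$ such functions.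
\end{proof}

\begin{corollary}\label{cor:trivial}
If $X$ is an LLSP space and $I_0$ is infinite, then $|I_\alpha|\le2^{|I_0|}$ for every $\alpha$.
\end{corollary}

\begin{proof}
Apply Lemma~\ref{lem:count} with the dense set $D=I_0$ and $\mu=|I_0|$; for infinite $\mu$ we have $\mu^\mu=2^\mu$.
\end{proof}

\begin{proposition}\label{prop:succ}
Let $X$ be an LLSP space, $x\in I_{\alpha+1}$, and $U$ a cone with top $x$. Then $U\cap I_\alpha$ is uncountable, and $x$ lies in the closure of every uncountable subset of $U\cap I_\alpha$. Consequently $|I_{\alpha+1}|\le|I_\alpha|^{\omega_1}$.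
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:rank}(c), $x\in\overline{U\cap I_\alpha}$. Countable sets are closed and $x\notin I_\alpha$, so $U\cap I_\alpha$ is uncountable. If $N\subset U$ is a clopen neighborhood of $x$, then $U\setminus N$ is a Lindel\"of subset of $I_{\le\alpha}$, so $N$ misses only countably many points of $U\cap I_\alpha$ by Lemma~\ref{lem:cones}(a). Hence $N$ meets every uncountable subset of $U\cap I_\alpha$. The inequality follows from Lemma~\ref{lem:count} with $D=I_\alpha$ and $\mu=\omega_1$.
\end{proof}

This argument needs a highest level in $U\setminus\{x\}$. If $\operatorname{rk}(x)=\omega$, there is none: the set $U\setminus N$ may contain points of all finite ranks, and Lemma~\ref{lem:cones}(a) no longer limits its trace on any level. What survives is a statement about chains.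

\section{Chains of length $\omega_2$ and the upper bound}\label{sec:upper}

\subsection*{Stabilization}
A Lindel\"of set of isolated points is countable, so in rank $0$ a chain of Lindel\"of clopen sets is a chain of countable sets. Such a chain can grow for $\omega_1$ steps, as the initial segments of $\omega_1$ in Example~\ref{ex:A1} do, but not for $\omega_2$ steps. This is the source of the exponent $\omega_2$.

\begin{lemma}\label{lem:ctble}
An increasing sequence $\langle A_\gamma:\gamma<\omega_2\rangle$ of countable sets is eventually constant.
\end{lemma}

\begin{proof}
Otherwise every $\gamma<\omega_2$ has some $\gamma'>\gamma$ with $A_{\gamma'}\ne A_\gamma$. Choose recursively an increasing sequence $\langle\gamma_i:i<\omega_1\rangle$ in $\omega_2$ and points $a_i\in A_{\gamma_{i+1}}\setminus A_{\gamma_i}$. For $i<j$ we have $a_i\in A_{\gamma_j}$ and $a_j\notin A_{\gamma_j}$, so the $a_i$ are distinct. They all lie in $A_\delta$ for $\delta=\sup_i\gamma_i<\omega_2$, and $A_\delta$ is countable, a contradiction.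
\end{proof}

For higher finite rank we stabilize the top level first and then remove it.

\begin{lemma}[Stabilization]\label{lem:stab}
Let $X$ be an LLSP space and $n<\omega$. An increasing sequence $\langle K_\gamma:\gamma<\omega_2\rangle$ of Lindel\"of clopen subsets of $X$ contained in $I_{<n}$ is eventually constant.
\end{lemma}

\begin{proof}
We use induction on $n$. For $n=0$ all $K_\gamma$ are empty. Suppose the lemma holds for $n$, and let $K_\gamma\subset I_{\le n}$ for all $\gamma$. The sets $K_\gamma\cap I_n$ are countable by Lemma~\ref{lem:cones}(a), so by Lemma~\ref{lem:ctble} they are constant from some $\gamma_0$ on. The sets $K_\gamma\setminus K_{\gamma_0}$ are Lindel\"of clopen, increase with $\gamma$, and contain no point of rank $n$: they are empty for $\gamma\le\gamma_0$, and $K_\gamma\cap I_n\subset K_{\gamma_0}$ for $\gamma\ge\gamma_0$. By the induction hypothesis they are constant from some $\gamma_1\ge\gamma_0$ on, and then so are the sets $K_\gamma=K_{\gamma_0}\cup(K_\gamma\setminus K_{\gamma_0})$.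
\end{proof}

The bound $n$ cannot be dropped: Proposition~\ref{prop:chain} gives a strictly increasing sequence of this kind inside $I_{<\omega}$.

\subsection*{Proof of Theorem~\ref{thm:A}}
Let $x\in I_\omega$, let $U$ be a cone with top $x$, and put $Y=U\setminus\{x\}\subset I_{<\omega}$. The neighborhoods of $x$ are described by their complements in $U$, so we study the family $\mathcal L$ of all Lindel\"of clopen subsets of $X$ that are contained in $Y$. By Lemma~\ref{lem:P}(b), $\mathcal L$ is closed under countable unions, finite intersections and differences. Suppose, toward a contradiction, that $x$ is in the closure of no subset of $I_{<\omega}$ of size at most $\omega_2$. We show that any $\omega_1$ members of $\mathcal L$ have an upper bound in $\mathcal L$, use this to build a strictly increasing $\omega_2$-chain in $\mathcal L$, and then trap a part of the chain in bounded rank, against Lemma~\ref{lem:stab}.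

\medskip
\noindent\emph{Step 1. Every $S\subset Y$ with $|S|\le\omega_2$ is contained in a member of $\mathcal L$.}
Since $x\notin\overline S$, there is a clopen set $N$ with $x\in N\subset U$ and $N\cap S=\emptyset$. Then $S\subset U\setminus N\in\mathcal L$.

\medskip
\noindent\emph{Step 2. $Y\notin\mathcal L$.}
If $Y$ were closed, then $\{x\}=U\setminus Y$ would be open, whereas $\operatorname{rk}(x)=\omega\neq0$.

\medskip
\noindent\emph{Step 3. If $L_i\in\mathcal L$ for $i<\omega_1$, then some member of $\mathcal L$ contains $\bigcup_{i<\omega_1}L_i$.}
Step~1 covers small sets of points, but the sets $L_i$ may be large. Finite rank bridges the gap, because covering the countably many top points of each $L_i$ lowers the rank by one.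

First suppose that $L_i\subset I_{<n}$ for all $i$, with $n<\omega$ fixed, and use induction on $n$. For $n=0$ take $\emptyset\in\mathcal L$. Suppose the claim holds for $n$, and let $L_i\subset I_{\le n}$ for all $i$. By Lemma~\ref{lem:cones}(a) the set $S=\bigcup_{i<\omega_1}(L_i\cap I_n)$ has size at most $\omega_1$, so Step~1 gives $K^*\in\mathcal L$ with $S\subset K^*$. The sets $L_i\setminus K^*$ belong to $\mathcal L$ and are contained in $I_{<n}$, so some $K'\in\mathcal L$ contains all of them. Then $K^*\cup K'$ contains every $L_i$.

In general, write $L_i=\bigcup_{k<\omega}L_i^k$ as in Lemma~\ref{lem:cones}(b). For each $k$ the first case gives $K^k\in\mathcal L$ containing $\bigcup_{i<\omega_1}L_i^k$, and $\bigcup_{k<\omega}K^k\in\mathcal L$ is the required bound.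

\medskip
\noindent\emph{Step 4. There are an increasing sequence $\langle K_\gamma:\gamma<\omega_2\rangle$ in $\mathcal L$ and points $y_\gamma\in K_{\gamma+1}\setminus K_\gamma$.}
We choose $K_\gamma\in\mathcal L$ and $y_\gamma\in Y\setminus K_\gamma$ recursively. At stage $\gamma$ there are at most $\omega_1$ earlier sets and points. Step~3 gives a member of $\mathcal L$ containing all $K_\xi$ with $\xi<\gamma$, and Step~1 gives one containing all $y_\xi$ with $\xi<\gamma$; let $K_\gamma$ be the union of the two. By Step~2 there is a point $y_\gamma\in Y\setminus K_\gamma$.

\medskip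
\noindent\emph{Step 5. Contradiction.}
The ranks in the chain need not be bounded, so Lemma~\ref{lem:stab} does not apply to it directly. Here, and only here, we use Step~1 for a set of size $\omega_2$: it gives $K\in\mathcal L$ containing all $y_\gamma$. Split $K=\bigcup_{k<\omega}K^k$ with $K^k\subset I_{\le k}$ by Lemma~\ref{lem:cones}(b). A countable union of bounded subsets of $\omega_2$ is bounded, so for some $k$ the set $\Gamma=\{\gamma<\omega_2:y_\gamma\in K^k\}$ is unbounded in $\omega_2$. The sets $K^k\cap K_\gamma$ form an increasing sequence of Lindel\"of clopen subsets of $I_{\le k}$, and for $\gamma\in\Gamma$ the point $y_\gamma$ lies in $K^k\cap K_{\gamma+1}$ but not in $K^k\cap K_\gamma$. So this sequence is not eventually constant, contradicting Lemma~\ref{lem:stab}.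

\medskip
This proves the first assertion. The inequality follows from Lemma~\ref{lem:count} with $D=I_{<\omega}$ and $\mu=\omega_2$. (The assumption $|I_{<\omega}|\ge2$ excludes only trivial spaces: by Lemma~\ref{lem:rank}(c), $I_{<\omega}$ is infinite as soon as $I_\omega\neq\emptyset$.) \qed

\section{A chain of length $\omega_2$ in finite rank}\label{sec:chain}

The proof above describes a point of rank $\omega$ that is not approximated by $\omega_1$ points of finite rank. Steps 2--4 use Step~1 only for sets of size at most $\omega_1$, so the punctured cone of such a point contains a strictly increasing $\omega_2$-chain of Lindel\"of clopen sets. We now build a chain of this kind from scratch.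

\subsection*{Two tools}
The first lemma adds limit points at the ends of chains; the second glues spaces along clopen overlaps.

\begin{lemma}[Adding limit points]\label{lem:add}
Let $Z$ be an LLSP space, $\theta\in\{\omega_1,\omega_2\}$, and $A$ a set disjoint from $Z$. For $a\in A$ let $W_a\subset Z$ be clopen and let $\langle M^a_\xi:\xi<\theta\rangle$ be an increasing sequence of Lindel\"of clopen subsets of $Z$ with union $W_a$. Assume that for distinct $a,b\in A$ there is $\xi<\theta$ with $W_a\cap W_b\subset M^a_\xi$. Put
\[
N_\xi(a)=\{a\}\cup(W_a\setminus M^a_\xi),
\]
and call $O\subset X=Z\cup A$ open if $O\cap Z$ is open in $Z$ and every $a\in O\cap A$ has some $\xi<\theta$ with $N_\xi(a)\subset O$. Then: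
\begin{enumerate}
\item[(a)] $X$ is an LLSP space, $Z$ is an open subspace of $X$, and points of $Z$ have the same rank in $Z$ and in $X$;
\item[(b)] the sets $N_\xi(a)$ $(\xi<\theta)$ are open and form a base at $a$, and $\{a\}\cup W_a$ is Lindel\"of and open;
\item[(c)] if $W_a\subset I_{<\alpha}(Z)$, then $\operatorname{rk}(a)\le\alpha$.
\end{enumerate}
\end{lemma}

\begin{proof}
The open sets include $\emptyset$ and $X$ and are closed under unions. Let $O_n$ $(n<\omega)$ be open. Then $\bigcap_nO_n\cap Z$ is open in the P-space $Z$. If $a\in\bigcap_nO_n$ and $N_{\xi_n}(a)\subset O_n$, then $\xi=\sup_n\xi_n<\theta$ and $N_\xi(a)\subset\bigcap_nO_n$. So we have a topology, and it is a P-space topology. A subset of $Z$ is open in $X$ if and only if it is open in $Z$. The sets $N_\xi(a)$ and $\{a\}\cup W_a$ are open, since their traces on $Z$ are open and $a$ is their only point in $A$; by definition the $N_\xi(a)$ form a base at $a$.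

\emph{Hausdorff.} Two points of $Z$ are separated in $Z$. If $a\ne b$ are in $A$ and $W_a\cap W_b\subset M^a_\xi$, then $N_\xi(a)\cap N_0(b)=\emptyset$. If $a\in A$ and $p\in W_a$, say $p\in M^a_\xi$, use $M^a_\xi$ and $N_\xi(a)$. If $p\in Z\setminus W_a$, use $Z\setminus W_a$, which is open because $W_a$ is closed in $Z$, and $N_0(a)$.

\emph{Locally Lindel\"of.} In an open cover of $\{a\}\cup W_a$, a member containing $a$ contains some $N_\xi(a)$, and what remains lies in the Lindel\"of set $M^a_\xi$. Points of $Z$ keep their Lindel\"of neighborhoods.

\emph{Ranks.} By Lemma~\ref{lem:rank}(a), $I_\beta(Z)=I_\beta(X)\cap Z$. If $W_a\subset I_{<\alpha}(Z)$, then Lemma~\ref{lem:rank}(b) applied to $N_0(a)$ gives $a\in I_{\le\alpha}(X)$. Taking $\alpha$ with $Z=I_{<\alpha}(Z)$, we get $X=I_{\le\alpha}(X)$, so $X$ is scattered.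
\end{proof}

Call a space \emph{finitely ranked} if it is an LLSP space all of whose points have finite rank. The ranks need not be bounded.

\begin{lemma}[Gluing]\label{lem:glue}
Let $\langle K_s:s\in\Sigma\rangle$ be a family of Lindel\"of finitely ranked spaces such that, for all $s,t\in\Sigma$, the set $K_s\cap K_t$ is clopen in $K_s$ and in $K_t$ and inherits the same topology from both. Call $O\subset Y=\bigcup_{s\in\Sigma}K_s$ open if $O\cap K_s$ is open in $K_s$ for every $s$. Then $Y$ is finitely ranked, every $K_s$ is a clopen subspace of $Y$ with its original topology, and points of $K_s$ have the same rank in $K_s$ and in $Y$. A set $F\subset Y$ is closed if and only if $F\cap K_s$ is closed in $K_s$ for every $s$.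
\end{lemma}

\begin{proof}
The open sets form a topology closed under countable intersections, since this holds in each $K_s$; the description of closed sets follows by taking complements. Let $O\subset K_t$ be open in $K_t$. For every $s$, the set $O\cap K_s$ is open in $K_s\cap K_t$, which is an open subspace of $K_s$; so $O$ is open in $Y$. Conversely, open subsets of $Y$ have open traces on $K_t$ by definition. Thus $K_t$ is an open subspace with its original topology, and it is closed because each $K_t\cap K_s$ is closed in $K_s$. Ranks agree by Lemma~\ref{lem:rank}(a), so $Y=I_{<\omega}(Y)$, and $K_s$ is a Lindel\"of neighborhood of each of its points. Finally let $p\ne q$ with $p\in K_s$. If $q\in K_s$, separate the points in $K_s$; otherwise use $K_s$ and $Y\setminus K_s$.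
\end{proof}

\subsection*{The critical step}
To continue a chain we add an isolated point at successor stages and take unions at stages of cofinality $\omega$. At a stage of cofinality $\omega_1$ the union need not be Lindel\"of, and limit points must be added to make it so. The difficulty is to keep their ranks finite. The smallest case shows both the obstacle and the way around it.

\begin{example}\label{ex:columns}
Let $A_0$ be a one-point space. Let $A_{n+1}$ be the topological sum of $\omega_1$ copies of $A_n$ together with one new point, added by Lemma~\ref{lem:add} with $W$ the whole sum and $M_\xi$ the union of the first $\xi$ copies. For $n=0$ this is the space of Example~\ref{ex:A1}. By induction, $A_n$ is a Lindel\"of LLSP space of size at most $\omega_1$ with one point of rank $n$ and none of higher rank: the new point of $A_{n+1}$ has rank at most $n+1$ by Lemma~\ref{lem:add}(c), and not less by Lemma~\ref{lem:rank}(b), because each of its neighborhoods contains another point of rank $n$.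

The sum $B=\bigoplus_{n<\omega}A_n$ is Lindel\"of and finitely ranked, with unbounded ranks. Let $Z$ be the sum of $\omega_1$ copies $B_i=\bigoplus_nA_{n,i}$ $(i<\omega_1)$ of $B$. We want to extend $Z$ to a Lindel\"of space. One new point whose neighborhoods contain all but countably many $B_i$ does this, but each of these neighborhoods contains points of every finite rank, so the point has rank $\omega$. (It is approximated by $\omega_1$ points, since $|Z|=\omega_1$.) Instead, regroup $Z$ as $\bigoplus_n\bigl(\bigoplus_{i<\omega_1}A_{n,i}\bigr)$ and add one point for each $n$. The result is $\bigoplus_nA_{n+1}$, which is Lindel\"of and finitely ranked.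
\end{example}

A Lindel\"of space can afford countably many new points, and by the splitting lemma countably many bounded pieces always suffice. So the regrouping works in general; see Figure~\ref{fig:grid}.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.95]
\foreach \x in {0,1,2} {
  \foreach \y in {0,1,2} {
    \draw (1.6*\x,0.7*\y) rectangle +(1.4,0.55);
    \node at (1.6*\x+0.7,0.7*\y+0.275) {$L_{\y}^{\x}$};
  }
  \node at (1.6*\x+0.7,2.45) {$\vdots$};
  \fill (1.6*\x+0.7,3.0) circle (2pt) node[above] {$z_{\x}$};
  \node at (1.6*\x+0.7,-0.35) {$W_{\x}$};
}
\foreach \y in {0,1,2} {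
  \node at (-0.5,0.7*\y+0.275) {$L_{\y}$};
  \node at (5.2,0.7*\y+0.275) {$\cdots$};
}
\node at (5.2,3.0) {$\cdots$};
\end{tikzpicture}
\caption{Making a union of $\omega_1$ disjoint Lindel\"of clopen sets $L_i$ (the rows) Lindel\"of without creating a point of infinite rank. Each row is split into pieces $L_i^k$ of rank at most $k$. The column $W_k$ receives one new point $z_k$, whose neighborhoods contain all but countably many pieces of that column, so $z_k$ has rank at most $k+1$.}
\label{fig:grid}
\end{figure}

\begin{lemma}[Lindel\"of extension]\label{lem:ext}
Let $Z$ be a finitely ranked space that is the union of Lindel\"of clopen sets $G_i$ $(i<\omega_1)$. Then $Z$ is an open subspace of a Lindel\"of finitely ranked space $Z^*$ such that $Z^*\setminus Z$ is countable and every Lindel\"of clopen subset of $Z$ is clopen in $Z^*$.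
\end{lemma}

\begin{proof}
Put $L_i=G_i\setminus\bigcup_{j<i}G_j$. Since $i$ is countable, $L_i$ is Lindel\"of clopen by Lemma~\ref{lem:P}(b), and the $L_i$ are pairwise disjoint with union $Z$. Split $L_i=\bigcup_{k<\omega}L_i^k$ by Lemma~\ref{lem:cones}(b), and let
\[
W_k=\bigcup_{i<\omega_1}L_i^k\subset I_{\le k}(Z),\qquad M^k_\xi=\bigcup_{i<\xi}L_i^k\quad(\xi<\omega_1).
\]
The sets $W_k$ are open, pairwise disjoint and cover $Z$, so each of them is also closed. The sets $M^k_\xi$ are Lindel\"of clopen as countable unions, increase with $\xi$, and have union $W_k$. Let $Z^*=Z\cup\{z_k:k<\omega\}$ be the space given by Lemma~\ref{lem:add} with $\theta=\omega_1$, $W_{z_k}=W_k$ and $M^{z_k}_\xi=M^k_\xi$; the overlap condition holds because the $W_k$ are disjoint. Then $\operatorname{rk}(z_k)\le k+1$, so $Z^*$ is finitely ranked, and $Z^*=\bigcup_k(\{z_k\}\cup W_k)$ is a countable union of Lindel\"of sets. A Lindel\"of clopen subset of $Z$ is open in $Z^*$ because $Z$ is, and it is closed in $Z^*$ by Lemma~\ref{lem:P}(a).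
\end{proof}

\subsection*{The chain}

\begin{proposition}\label{prop:chain}
There are a finitely ranked space $H$ with $|H|\le\omega_2$ and an increasing sequence $\langle H_\gamma:\gamma<\omega_2\rangle$ of Lindel\"of clopen subsets of $H$ such that $H_0=\emptyset$, $H=\bigcup_{\gamma<\omega_2}H_\gamma$, and $H_{\gamma+1}\ne H_\gamma$ for all $\gamma$. For all $\gamma<\omega_2$ and $n<\omega$ the set $H\setminus H_\gamma$ contains a point of rank $n$.
\end{proposition}

\begin{proof}
By recursion on $\gamma<\omega_2$ we define Lindel\"of finitely ranked spaces $H_\gamma$ of size at most $\omega_1$ such that $H_\beta$ is a clopen subspace of $H_\gamma$ whenever $\beta<\gamma$.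

Let $H_0=\emptyset$, and let $H_{\gamma+1}$ be the topological sum of $H_\gamma$ and a new isolated point. For $\beta\le\gamma$, the space $H_\beta$ is a clopen subspace of $H_\gamma$ and hence of $H_{\gamma+1}$.

Let $\gamma$ be a limit ordinal. For $\beta\le\beta'<\gamma$ we have $H_\beta\cap H_{\beta'}=H_\beta$, a clopen subspace of both spaces, so Lemma~\ref{lem:glue} makes $Z=\bigcup_{\beta<\gamma}H_\beta$ a finitely ranked space in which every $H_\beta$ is a clopen subspace. It has size at most $\omega_1$, since $|\gamma|\le\omega_1$. If $\operatorname{cf}(\gamma)=\omega$, then $Z$ is the union of countably many $H_\beta$, hence Lindel\"of, and we put $H_\gamma=Z$. If $\operatorname{cf}(\gamma)=\omega_1$, then $Z$ is the union of $\omega_1$ many $H_\beta$, and we put $H_\gamma=Z^*$ from Lemma~\ref{lem:ext}; each $H_\beta$ with $\beta<\gamma$ is Lindel\"of clopen in $Z$, hence clopen in $H_\gamma$.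

Let $H=\bigcup_{\gamma<\omega_2}H_\gamma$ with the topology of Lemma~\ref{lem:glue}. It has all properties in the first sentence of the proposition. Now fix $\gamma$ and $n$. The sets $H_\delta\setminus H_\gamma$ $(\delta<\omega_2)$ form an increasing sequence of Lindel\"of clopen sets which gains a point at every step $\delta\ge\gamma$. By Lemma~\ref{lem:stab} they are not all contained in $I_{<n}(H)$, so the open set $H\setminus H_\gamma$ contains a point of rank at least $n$. By Lemma~\ref{lem:rank}(c) it contains a point of rank exactly $n$.
\end{proof}

We never had to compute a rank in $H$: the recursion only keeps ranks finite, and the stabilization lemma forces them to be unbounded on every tail.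

\begin{corollary}\label{cor:opt}
There are an LLSP space $X$ and a point $x\in I_\omega(X)$ that lies in the closure of no set $S\subset I_{<\omega}(X)$ with $|S|\le\omega_1$.
\end{corollary}

\begin{proof}
Let $X=H\cup\{x\}$ be given by Lemma~\ref{lem:add} with $\theta=\omega_2$, $W_x=H$ and $M^x_\gamma=H_\gamma$. Then $\operatorname{rk}(x)\le\omega$. Each basic neighborhood $N_\gamma(x)$ contains $H\setminus H_\gamma$, which has points of every finite rank, so Lemma~\ref{lem:rank}(b) excludes a finite rank for $x$. Thus $I_\omega(X)=\{x\}$ and $I_{<\omega}(X)=H$. If $S\subset H$ and $|S|\le\omega_1$, then $S\subset H_\gamma$ for some $\gamma<\omega_2$, and $N_\gamma(x)\cap S=\emptyset$.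
\end{proof}

\section{Branching: proof of Theorem~\ref{thm:B}}\label{sec:tree}

Disjoint copies of the space in Corollary~\ref{cor:opt} never give more points of rank $\omega$ than of finite rank. To get many of the former from few of the latter, the copies must overlap. Lemma~\ref{lem:add} says how much overlap is allowed: two copies of $H$ may share an initial piece $H_\gamma$. This is the pattern of branches in a tree of height $\omega_2$, and the full $\kappa$-branching tree has $\kappa^{\omega_2}$ branches but only $\kappa^{\omega_1}$ nodes.

Let $\kappa=\kappa^{\omega_1}$ be infinite and $\omega\le\lambda\le\kappa^{\omega_2}$. Then $\kappa\ge2^{\omega_1}\ge\omega_2$. Write ${}^\gamma\kappa$ for the set of functions $\gamma\to\kappa$, and let $T=\bigcup_{\gamma<\omega_2}{}^\gamma\kappa$. For $s\in{}^\gamma\kappa$ put $\operatorname{lh}(s)=\gamma$, and write $s|\beta$ for the restriction of $s$ to $\beta\le\gamma$; thus $r\subset s$ means that $r$ is an initial segment of $s$. For two such functions $s,t$ let $s\wedge t$ be their longest common initial segment, so that $r\subset s\wedge t$ if and only if $r\subset s$ and $r\subset t$. Every $\gamma<\omega_2$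 has size at most $\omega_1$, so
\[
|T|\le\omega_2\cdot\kappa^{\omega_1}=\kappa .
\]

\subsection*{The finite levels}
Let $H$ and $H_\gamma$ be as in Proposition~\ref{prop:chain}. For $p\in H$ let $h(p)$ be the least $\gamma$ with $p\in H_\gamma$. Then $p\in H_\gamma$ if and only if $h(p)\le\gamma$, and $h(p)\ge1$ because $H_0=\emptyset$. We place a copy of $p$ at every node of length $h(p)$:
\[
Y=\{(r,p)\in T\times H:\operatorname{lh}(r)=h(p)\},\qquad K_s=\{(r,p)\in Y:r\subset s\}\quad(s\in T).
\]
Then $Y=\bigcup_{s\in T}K_s$ and $|Y|\le|T|\cdot|H|\le\kappa\cdot\omega_2=\kappa$. The projection $(r,p)\mapsto p$ maps $K_s$ bijectively onto $H_{\operatorname{lh}(s)}$, with inverse $p\mapsto(s|h(p),p)$. Give $K_s$ the topology that makes this bijection a homeomorphism; then $K_s$ is Lindel\"of and finitely ranked. If $r\subset s$, the projection on $K_s$ restricts to the projection on $K_r$ and carries $K_r$ onto $H_{\operatorname{lh}(r)}$, a clopen subspace of $H_{\operatorname{lh}(s)}$. Hence $K_r$ is a clopen subspace of $K_s$. For $s,t\in T$ we have $K_s\cap K_t=K_{s\wedge t}$, which is therefore a clopen subspace of both. Lemma~\ref{lem:glue} now makes $Y$ a finitely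 ranked space in which every $K_s$ is a Lindel\"of clopen subspace. The rank of $(r,p)$ in $Y$ is its rank in $K_r$, which is the rank of $p$ in the open subspace $H_{h(p)}$ of $H$. So
\begin{equation}\label{eq:rank}
\operatorname{rk}_Y(r,p)=\operatorname{rk}_H(p).
\end{equation}

Fix $n<\omega$ and a point $p\in H$ of rank $n$. Since $h(p)\ge1$, there are at least $\kappa$ nodes $r$ of length $h(p)$, and each gives a point $(r,p)$ of rank $n$. With $|Y|\le\kappa$ this yields $|I_n(Y)|=\kappa$.

\subsection*{The level $\omega$}
For a branch $x\in{}^{\omega_2}\kappa$ let
\[
Y_x=\bigcup_{\gamma<\omega_2}K_{x|\gamma}=\{(r,p)\in Y:r\subset x\}.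
\]
This set is open as a union of open sets. It is closed by Lemma~\ref{lem:glue}, because $Y_x\cap K_t=K_{x\wedge t}$ is closed in $K_t$ for every $t\in T$. For distinct branches $x,x'$ the node $x\wedge x'$ lies in $T$, and $Y_x\cap Y_{x'}=K_{x\wedge x'}=K_{x|\Delta}$ with $\Delta=\operatorname{lh}(x\wedge x')<\omega_2$.

Choose $\Lambda\subset{}^{\omega_2}\kappa$ with $|\Lambda|=\lambda$, which is possible since $\lambda\le\kappa^{\omega_2}$. The hypotheses of Lemma~\ref{lem:add} hold for $Z=Y$, $A=\Lambda$, $\theta=\omega_2$, $W_x=Y_x$ and $M^x_\gamma=K_{x|\gamma}$. We obtain an LLSP space $X=Y\cup\Lambda$ in which the points of $Y$ keep their ranks, each $x\in\Lambda$ has rank at most $\omega$, and the sets $N_\gamma(x)=\{x\}\cup(Y_x\setminus K_{x|\gamma})$ form a base at $x$.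

Let $x\in\Lambda$, $\gamma<\omega_2$ and $n<\omega$. By Proposition~\ref{prop:chain} there is $p\in H\setminus H_\gamma$ of rank $n$. Then $h(p)>\gamma$, so $(x|h(p),p)\in Y_x\setminus K_{x|\gamma}$, and this point has rank $n$ by \eqref{eq:rank}. Thus no neighborhood $O$ of $x$ satisfies $O\setminus\{x\}\subset I_{<n}(X)$, and Lemma~\ref{lem:rank}(b) gives $\operatorname{rk}(x)>n$. Hence $\operatorname{rk}(x)=\omega$.

We conclude that $I_n(X)=I_n(Y)$ has size $\kappa$ for every $n<\omega$, that $I_\omega(X)=\Lambda$ has size $\lambda$, and that $I_{\omega+1}(X)=\emptyset$. Since $\kappa$ and $\lambda$ are infinite, the first finite level is $\omega+1$, and $\mathrm{CS}(X)=\langle\kappa\rangle_\omega{}^\frown\langle\lambda\rangle$. \qed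

\begin{remark}
The hypothesis $\kappa=\kappa^{\omega_1}$ enters only through the bound $|Y|\le\kappa$. Some hypothesis on $\kappa$ is necessary: if $I_0$ is countable, it is closed by Lemma~\ref{lem:P}(a) and dense by Lemma~\ref{lem:rank}(c), so $X=I_0$, and the theorem fails for $\kappa=\omega$.
\end{remark}

\section{Classification and independence}\label{sec:final}

\begin{proof}[Proof of Theorem~\ref{thm:C}]
If $\lambda\le\kappa^{\omega_2}$, apply Theorem~\ref{thm:B}. Conversely, let $X$ be an LLSP space with $\mathrm{CS}(X)=\langle\kappa\rangle_\omega{}^\frown\langle\lambda\rangle$. Then $|I_{<\omega}(X)|=\omega\cdot\kappa=\kappa$, and Theorem~\ref{thm:A} gives $\lambda=|I_\omega(X)|\le\kappa^{\omega_2}$. The optimality of $\omega_2$ is Corollary~\ref{cor:opt}.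
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $\kappa=2^{\omega_1}$ and $\lambda=\kappa^+$. Then $\kappa^{\omega_1}=2^{\omega_1\cdot\omega_1}=\kappa$ and $\kappa^{\omega_2}=2^{\omega_1\cdot\omega_2}=2^{\omega_2}$. By Theorem~\ref{thm:C} the sequence belongs to $\mathcal C_P(\omega+1)$ if and only if $(2^{\omega_1})^+\le2^{\omega_2}$, that is, if and only if $2^{\omega_1}<2^{\omega_2}$.
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:indep}]
Assume that ZFC is consistent. By Easton's theorem \cite{Easton}, so is $\mathrm{ZFC}+2^{\omega_1}=2^{\omega_2}=\omega_3$; alternatively, add $\omega_3$ Cohen reals to a model of GCH. In such a model the statement fails by Theorem~\ref{thm:main}. In a model of GCH we have $2^{\omega_1}=\omega_2<\omega_3=2^{\omega_2}$, and the statement holds.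
\end{proof}

\begin{remark}
If $2^{\omega_1}=\omega_2$, then $2^{\omega_1}<2^{\omega_2}$ by Cantor's theorem, and Theorem~\ref{thm:main} gives $\langle\omega_2\rangle_\omega{}^\frown\langle\omega_3\rangle\in\mathcal C_P(\omega+1)$. So the consistency result quoted in the introduction holds in every model of $2^{\omega_1}=\omega_2$, without further forcing.
\end{remark}

\begin{thebibliography}{9}

\bibitem{Easton}
W. B. Easton, \emph{Powers of regular cardinals}, Ann. Math. Logic 1 (1970).

\bibitem{MS}
J.C Mart\'inez and L. Soukup, \emph{Cardinal Sequences of Lindel\"of scattered P-spaces}, arXiv:2411.17791 (2024).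

\end{thebibliography}
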